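
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Projective trace surjective algebras of $p$-groups\\ that are not polynomial rings}


\begin{abstract}
Let $G$ be a nontrivial finite $p$-group and $k$ a field of characteristic $p$. A commutative $k$-algebra with $G$-action is trace surjective if its trace map onto the invariants is surjective. The finitely generated projective objects in the category of trace surjective algebras are the equivariant retracts of $D_k^{\otimes m}$, where $D_k$ is the dehomogenized symmetric algebra of the regular representation, a polynomial ring. We show that for every $G$ and every $k$ there is such a retract that is not a polynomial ring, and we give it by one explicit equation $hy=f(z,t)$. After adjoining one variable fixed by $G$, the example becomes equivariantly isomorphic to a projective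 object that is a polynomial ring. This yields projectivity, and it shows that cancellation fails in the category.
\end{abstract}

\section{The question and the answer}

Throughout, $p$ is a prime, $k$ is a field of characteristic $p$ and $G$ is a nontrivial finite $p$-group. Algebras are commutative with $1$, and homomorphisms preserve $1$. A \emph{$G$-algebra} is a $k$-algebra on which $G$ acts by $k$-algebra automorphisms.

A $G$-algebra $A$ is \emph{trace surjective} if
\[
\mathrm{tr}\colon A\to A^G,\qquad \mathrm{tr}(a)=\sum_{g\in G}g(a),
\]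
is surjective. Since $\mathrm{tr}(ea)=\mathrm{tr}(e)\,a$ for $a\in A^G$, this holds exactly when some $e\in A$ has $\mathrm{tr}(e)=1$. As $|G|=0$ in $k$, the condition excludes trivial actions on nonzero algebras. Let $\mathfrak{Ts}$ be the category of trace surjective $G$-algebras and $G$-equivariant $k$-algebra homomorphisms.

An object $P$ of $\mathfrak{Ts}$ is \emph{projective} if every morphism $P\to C$ lifts through every surjective morphism $B\to C$ in $\mathfrak{Ts}$. It is \emph{finitely generated} if it is finitely generated as a $k$-algebra. The basic projective object is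
\[
D_k=k[X_g\mid g\in G]\Big/\Big(\sum_{g\in G}X_g-1\Big),\qquad g(X_{g'})=X_{gg'},
\]
the dehomogenized symmetric algebra of the regular representation. It is a polynomial ring in $|G|-1$ variables with a non-linear action. A morphism $D_k\to C$ is the same thing as an element $c\in C$ of trace $1$, namely the image of $X_1$, where $1$ is the identity of $G$. So $D_k$ is the free object on one element of trace $1$, and the tensor power $D_k^{\otimes m}$ over $k$, with diagonal action, is the free object on $m$ such elements.

It is known that the finitely generated projective objects are exactly the equivariant retracts of the rings $D_k^{\otimes m}$; a short proof is given in Proposition~\ref{prop:retracts}. The following question comes from Fleischmann and Woodcock \cite{FW}: \emph{are all finitely generated projective objects of $\mathfrak{Ts}$ polynomial rings over $k$?}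

One may hope for a positive answer. All the free objects $D_k^{\otimes m}$ are polynomial rings, and so is the smallest projective object that comes to mind, $k[z]$ with $G=\mathbb Z/p$ generated by $z\mapsto z+1$ (Corollary~\ref{cor:inputs}). If $G$ were trivial, every algebra would be trace surjective, and the question would ask whether all retracts of polynomial rings are polynomial rings. For nontrivial $G$ the retraction must in addition respect the action. Nevertheless the answer is negative, for every pair $(G,k)$.

Fix a nonzero homomorphism $\chi\colon G\to\mathbb F_p$. One exists because a nontrivial $p$-group has a normal subgroup of index $p$. Define in $\mathbb F_p[z,t]$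
\begin{equation}\label{eq:f}
\zeta=z^p-z,\qquad \rho=\zeta^p-t^{p(p+1)}+t^{p+1},\qquad f=\rho^{\,p}-t ,
\end{equation}
so that $f=(z^p-z)^{p^2}-t^{p^2(p+1)}+t^{p(p+1)}-t$.

\begin{theorem}\label{thm:C}
For every nontrivial finite $p$-group $G$ and every field $k$ of characteristic $p$, the $G$-algebra
\[
A=D_k[y,z,t]\Big/\Big(\big(\textstyle\prod_{g\in G}X_g\big)^2y-f(z,t)\Big),
\qquad g(X_{g'})=X_{gg'},\quad g(z)=z+\chi(g),
\]
with $y$ and $t$ fixed by $G$, is a finitely generated projective object of $\mathfrak{Ts}$ of Krull dimension $|G|+1$, and it is not a polynomial ring over $k$. For $G=\mathbb Z/p$ the three-dimensional algebra $k[x,y,z,t]/(x^2y-f(z,t))$, with $x,y,t$ fixed and a generator of $G$ acting by $z\mapsto z+1$, is also a finitely generated projective object that is not a polynomial ring.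
\end{theorem}

\begin{theorem}\label{thm:D}
Let $G$ and $k$ be as above.
\begin{enumerate}
\item[(i)] Finitely generated projective objects of $\mathfrak{Ts}$ that are not polynomial rings exist in every Krull dimension $\ge|G|+1$, and in every dimension $\ge3$ if $G=\mathbb Z/p$.
\item[(ii)] In each of these dimensions such an object $A$ can be chosen so that, moreover, $A\otimes_kk'$ is not a polynomial ring over $k'$ for any field extension $k'/k$, and so that $A[\theta]\cong B[\theta]$ in $\mathfrak{Ts}$, with $\theta$ fixed by $G$, for some projective object $B$ that is a polynomial ring. Thus cancellation fails in $\mathfrak{Ts}$ for every pair $(G,k)$.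
\end{enumerate}
\end{theorem}

\paragraph{The idea.}
If $A$ is a $G$-algebra and $\theta$ a new variable fixed by $G$, then $A$ is an equivariant retract of $A[\theta]$ via $\theta\mapsto0$. Hence $A$ is projective as soon as $A[\theta]$ is. So we look for a non-polynomial $A$ for which $A[\theta]$ is equivariantly one of the evident projective polynomial rings. Our examples are equivariant versions of the Asanuma--Gupta threefolds $x^my=f(z,t)$. The curve $f=0$ is isomorphic to a line, and this makes $A[\theta]$ polynomial. This line has a parametrization that carries translations by $\mathbb F_p$ to $(z,t)\mapsto(z+c,t)$, and this makes everything equivariant. Finally, $f$ is chosen so that $A$ itself is not polynomial. The last point is the difficult one; it is proved by studying actions of the additive group on $A$, in the algebraic form of exponential maps.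

Section~\ref{sec:proj} treats projective objects. Section~\ref{sec:small} shows the whole argument in the smallest case. Sections~\ref{sec:line} and~\ref{sec:stable} construct the algebras and prove projectivity; Sections~\ref{sec:exp} and~\ref{sec:nonpoly} prove that they are not polynomial rings; Section~\ref{sec:final} concludes.

\section{Projective objects}\label{sec:proj}

Write $k[z]_\chi$ for the $G$-algebra $k[z]$ with $g(z)=z+\chi(g)$. Equivariant homomorphisms to $C$ from the three $G$-algebras that we use as building blocks are given by elements of $C$: from $D_k$ by an element of trace $1$; from $k[z]_\chi$ by an element $c$ with $g(c)=c+\chi(g)$ for all $g$; and from $k[u]$, with $u$ fixed by $G$, by an element of $C^G$. All three kinds of elements lift.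

\begin{lemma}\label{lem:lift}
Let $B\to C$ be a surjective morphism in $\mathfrak{Ts}$.
\begin{enumerate}
\item[(i)] Every element of $C^G$ lifts to an element of $B^G$.
\item[(ii)] Every $c\in C$ with $\mathrm{tr}(c)=1$ lifts to some $b\in B$ with $\mathrm{tr}(b)=1$.
\item[(iii)] Every $c\in C$ with $g(c)=c+\chi(g)$ for all $g\in G$ lifts to some $b\in B$ with $g(b)=b+\chi(g)$ for all $g\in G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $I$ be the kernel and let $e\in B$ have trace $1$.

(i) $C^G=\mathrm{tr}(C)$ is the image of $\mathrm{tr}(B)\subseteq B^G$.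

(ii) Let $b_1\in B$ be any lift of $c$. Then $\mathrm{tr}(b_1)=1+\epsilon$ with $\epsilon\in I\cap B^G$. The element $b=b_1-\epsilon e$ still lifts $c$, and $\mathrm{tr}(b)=1+\epsilon-\epsilon\,\mathrm{tr}(e)=1$.

(iii) Put $b_0=-\sum_{g'\in G}\chi(g')\,g'(e)$. Replacing $g'$ by $g^{-1}g'$ in the sum for $g(b_0)$ gives
\[
g(b_0)=-\sum_{g'}\chi(g')\,gg'(e)=-\sum_{g'}\big(\chi(g')-\chi(g)\big)g'(e)=b_0+\chi(g)\,\mathrm{tr}(e)=b_0+\chi(g).
\]
Hence $c$ minus the image of $b_0$ lies in $C^G$. By (i) it lifts to some $b_1\in B^G$, and $b=b_0+b_1$ has the required properties.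
\end{proof}

\begin{corollary}\label{cor:inputs}
A finite tensor product of copies of $D_k$, of $k[z]_\chi$ and of polynomial rings in variables fixed by $G$ is projective provided that it lies in $\mathfrak{Ts}$. This applies to $D_k^{\otimes m}$ with $m\ge1$, to $D_k\otimes k[z]_\chi\otimes k[x_1,\dots,x_j]$ and, if $G=\mathbb Z/p$, to $k[z]_\chi\otimes k[x_1,\dots,x_j]$, where $j\ge0$ and $G$ fixes the $x_i$.
\end{corollary}

\begin{proof}
An equivariant homomorphism from a tensor product of $G$-algebras is a family of equivariant homomorphisms from the factors. By Lemma~\ref{lem:lift} each of them lifts.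

It remains to find elements of trace $1$. If a factor is $D_k$, take $X_1$ there: $\mathrm{tr}(X_1)=\sum_gX_g=1$. If $G=\mathbb Z/p$, then $\chi$ is an isomorphism, and in $k[z]_\chi$
\[
\mathrm{tr}(z^{p-1})=\sum_{i\in\mathbb F_p}(z+i)^{p-1}=\sum_{l=0}^{p-1}\binom{p-1}{l}\Big(\sum_{i\in\mathbb F_p}i^{\,l}\Big)z^{p-1-l}=-1,
\]
because $\sum_ii^{\,l}$ is $0$ for $0\le l<p-1$ (with $0^0=1$) and $-1$ for $l=p-1$. So $-z^{p-1}$ has trace $1$.
\end{proof}

\begin{lemma}\label{lem:retract}
\begin{enumerate}
\item[(i)] If $Q$ is projective in $\mathfrak{Ts}$ and $G$ fixes the variables $u_1,\dots,u_m$, then $Q\otimes k[u_1,\dots,u_m]$ is projective.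
\item[(ii)] If $Q$ is projective and $A$ is a $G$-algebra with equivariant homomorphisms $A\to Q\to A$ whose composite is the identity, then $A$ lies in $\mathfrak{Ts}$ and is projective.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) An element of trace $1$ in $Q$ has trace $1$ in the tensor product. To lift a morphism, lift its restriction to $Q$ and lift the images of the $u_i$ by Lemma~\ref{lem:lift}(i).

(ii) The image in $A$ of an element of trace $1$ in $Q$ has trace $1$. Given a surjective morphism $B\to C$ and a morphism $A\to C$, lift the composite $Q\to A\to C$ to $Q\to B$ and compose with $A\to Q$.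
\end{proof}

\begin{proposition}\label{prop:retracts}
An object $A$ of $\mathfrak{Ts}$ is finitely generated and projective if and only if, for some $m\ge1$, it is isomorphic to a $G$-stable subalgebra of $D_k^{\otimes m}$ that has a $G$-stable ideal $J$ of $D_k^{\otimes m}$ as a vector space complement; that is, if and only if it is an equivariant retract of some $D_k^{\otimes m}$.
\end{proposition}

\begin{proof}
The projection along such an ideal $J$ is an equivariant retraction. Conversely, the kernel of an equivariant retraction is such an ideal. A retract of $D_k^{\otimes m}$ is finitely generated as a quotient, and projective by Corollary~\ref{cor:inputs} and Lemma~\ref{lem:retract}(ii).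

Now let $A$ be finitely generated and projective, and let $e\in A$ have trace $1$. We claim that every $a\in A$ is a polynomial in finitely many elements of trace $1$. If $b\in A^G$, then $\mathrm{tr}(e+b)=1+|G|b=1$, so $b=(e+b)-e$ is a difference of elements of trace $1$; this uses $G\ne1$. For arbitrary $a$, the element $c=e+a-\mathrm{tr}(a)e$ has trace $1$, and $a=c-e+\mathrm{tr}(a)e$ with $\mathrm{tr}(a)\in A^G$. This proves the claim. Hence finitely many elements of trace $1$ generate $A$, and they define a surjective morphism $D_k^{\otimes m}\to A$. By projectivity the identity of $A$ lifts to a morphism $A\to D_k^{\otimes m}$, so $A$ is an equivariant retract.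
\end{proof}

\section{The smallest case}\label{sec:small}

Before the general construction we show the whole argument for $p=2$ and $G=\mathbb Z/2$; the lemmas quoted here are proved later. Consider
\[
A=k[x,y,z,t]/(x^2y-f),\qquad \rho=(z^2+z)^2+t^6+t^3,\qquad f=\rho^2+t,
\]
where the generator of $G$ sends $z$ to $z+1$ and fixes $x,y,t$. This is the subring $k[x,z,t,f/x^2]$ of $k[x,x^{-1},z,t]$ with $y=f/x^2$ (see \eqref{eq:pres}); in particular it is a domain, and $y\notin k[x,z,t]$.

\paragraph{The curve $f=0$ is a line.}
Put $v=w^2+w$ and substitute $z=\alpha(w)=w+v^6$, $t=\beta(w)=v^4$. Then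
\[
z^2+z=v+v^{12}+v^6,\qquad (z^2+z)^2=v^2+v^{24}+v^{12}=v^2+t^6+t^3 .
\]
Hence $\rho=v^2$ and $f=v^4+t=0$, and $\gamma:=z+\rho^3$ takes the value $w$. So $\gamma$ recovers the parameter from the point. Conversely, $z\equiv\alpha(\gamma)$ and $t\equiv\beta(\gamma)$ modulo $f$, as Lemma~\ref{lem:line} will show for all $p$.

\paragraph{One more variable straightens $A$.}
In $A[\theta]$ put $w_1=\gamma+x^2\theta$. Modulo $x^2$ we have $w_1\equiv\gamma$ and $f=x^2y\equiv0$, so $z\equiv\alpha(w_1)$ and $t\equiv\beta(w_1)$. Write
\[
z=\alpha(w_1)+x^2u_1,\qquad t=\beta(w_1)+x^2u_2 ,\qquad u_1,u_2\in A[\theta].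
\]
The ring $R=k[x,w_1,u_1,u_2]$ contains $z$ and $t$. Modulo $x^2R$ the point $(z,t)$ is $(\alpha(w_1),\beta(w_1))$, so both $f(z,t)=x^2y$ and $\gamma(z,t)-w_1=x^2\theta$ lie in $x^2R$. Hence $y,\theta\in R$, and $A[\theta]=R$ is generated by four elements. As its transcendence degree is $4$, it is a polynomial ring in these elements. The generator of $G$ sends $w_1$ to $w_1+1$ and fixes $x,u_1,u_2$. By Corollary~\ref{cor:inputs}, $A[\theta]$ is projective, and by Lemma~\ref{lem:retract}(ii) so is $A$.

\paragraph{Why $A$ is not a polynomial ring.}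
In a polynomial ring in at least two variables, each variable is fixed by translation of another one, which is a nontrivial exponential map (Definition~\ref{def:exp}). Suppose $A$ is a polynomial ring. Since $A\neq k[x,z,t]$, some nontrivial exponential map $\varphi$ on $A$ fixes an element $b\notin k[x,z,t]$. Now grade $A$ by $\deg x=1$, $\deg y=-2$, $\deg z=\deg t=0$. Apply Lemma~\ref{lem:hom} to the order in $x$, for which $\mathrm{gr}\,A$ is $A$ with this grading: the part of $\varphi$ of lowest order is a nontrivial exponential map $\bar\varphi$ on $A$ fixing the component $\bar b$ of $b$ of lowest degree. Homogeneous elements of degree $\ge0$ lie in $k[x,z,t]$, because $x^ay^c=x^{a-2c}f^c$ for $a\ge2c$. So $\bar b$ has negative degree. Every monomial of negative degree contains $y$, so $\bar b$ is divisible by $y$; and factors of nonzero fixed elements are fixed (Lemma~\ref{lem:closed}). Therefore $\bar\varphi$ fixes $y$.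

We show that this is impossible. By Lemma~\ref{lem:structure} there are a field $F$ and an element $u$ transcendental over $F$ with $A\subseteq F[u]\subseteq k(x,z,t)$, such that $\bar\varphi$ fixes exactly the elements of $A\cap F$. So $y\in F$. Let $\deg$ be the degree in $u$, and put $d=\deg t$, $\xi=\deg x$. As $t$ is not a square in $k(x,z,t)$, some derivation $D$ of $F[u]$ that does not raise degrees satisfies $Dt\ne0$ (Lemma~\ref{lem:der}). Apply $D$ to $x^2y=\rho^2+t$ and to $\rho=(z^2+z)^2+t^6+t^3$:
\[
x^2\,Dy=Dt,\qquad D\rho=t^2\,Dt .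
\]
The first equation gives $2\xi\le\deg Dt\le d$. Then $\rho^2=x^2y+t$ has degree at most $d$, so $\deg\rho\le d/2$. The second equation gives $2d\le\deg D\rho\le\deg\rho\le d/2$. Hence $d=0$, and then $\xi=0$ and $\deg\rho\le0$. So $z^4+z^2=\rho+t^6+t^3$ lies in $F$, which forces $z\in F$. Thus $x,y,z,t$ are all fixed by $\bar\varphi$, contradicting nontriviality.

The contradiction comes from two facts pulling in opposite directions. The equation $x^2y=f$ bounds the degree of $\rho$ in terms of that of $t$. The term $t^{p+1}$ in $\rho$, which survives differentiation, makes the degree of $\rho$ large. The general proof follows the same path.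

\section{An equivariant line in the plane}\label{sec:line}

We look for an embedding $w\mapsto(\alpha(w),\beta(w))$ of the line in the plane under which $w\mapsto w+c$, for $c\in\mathbb F_p$, becomes $(z,t)\mapsto(z+c,t)$. With $v=w^p-w$, which is invariant under $w\mapsto w+c$, any $\alpha\in w+\mathbb F_p[v]$ and $\beta\in\mathbb F_p[v]$ transform correctly. The embedding condition is that $w$ be a polynomial in $\alpha$ and $\beta$. Our choice is
\[
\alpha(w)=w+v^{p(p+1)},\qquad \beta(w)=v^{p^2}.
\]
To recover $w$, compute $\alpha^p-\alpha=v+v^{p^2(p+1)}-v^{p(p+1)}$. After raising to the $p$-th power, the last two terms become polynomials in $\beta$, so $v^p$ is a polynomial in $\alpha$ and $\beta$. This polynomial is $\rho$ of \eqref{eq:f}. Then $w=\alpha-(v^p)^{p+1}$ is recovered by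
\[
\gamma=z-\rho^{\,p+1}\in\mathbb F_p[z,t],
\]
and the relation $(v^p)^p=\beta$ becomes the equation $f=\rho^p-t=0$ of the curve.

\begin{lemma}\label{lem:line}
\begin{enumerate}
\item[(i)] $\rho(\alpha,\beta)=v^p$, $f(\alpha,\beta)=0$ and $\gamma(\alpha,\beta)=w$.
\item[(ii)] There are $q_1,q_2\in\mathbb F_p[z,t]$ with $z-\alpha(\gamma)=fq_1$ and $t-\beta(\gamma)=fq_2$.
\item[(iii)] For $c\in\mathbb F_p$, the substitution $z\mapsto z+c$ fixes $\zeta,\rho,f$ and sends $\gamma$ to $\gamma+c$. Moreover $\alpha(w+c)=\alpha(w)+c$ and $\beta(w+c)=\beta(w)$.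
\end{enumerate}
In particular $k[z,t]/(f)\cong k[w]$ via $z\mapsto\alpha$, $t\mapsto\beta$, with inverse $w\mapsto\gamma$.
\end{lemma}

\begin{proof}
(i) Substitute $z=\alpha$ and $t=\beta=v^{p^2}$. Then $\zeta=v+v^{p^2(p+1)}-v^{p(p+1)}$, and
\[
\zeta^p=v^p+v^{p^3(p+1)}-v^{p^2(p+1)}=v^p+t^{p(p+1)}-t^{p+1}.
\]
So $\rho=v^p$, $f=v^{p^2}-t=0$ and $\gamma=\alpha-v^{p(p+1)}=w$.

(ii) Work modulo $f$, where $\rho^p\equiv t$. First,
\[
\gamma^p-\gamma=\zeta-\rho^{\,p(p+1)}+\rho^{\,p+1}\equiv\zeta-t^{p+1}+\rho^{\,p+1}=:\delta .
\]
Next,
\[
\delta^p=\zeta^p-t^{p(p+1)}+(\rho^{\,p})^{p+1}\equiv\zeta^p-t^{p(p+1)}+t^{p+1}=\rho,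
\qquad
\delta^{p^2}\equiv\rho^{\,p}\equiv t .
\]
Hence $\alpha(\gamma)\equiv\gamma+\delta^{p(p+1)}\equiv z-\rho^{\,p+1}+\rho^{\,p+1}=z$ and $\beta(\gamma)\equiv\delta^{p^2}\equiv t$.

(iii) For $c\in\mathbb F_p$ we have $(z+c)^p-(z+c)=\zeta$ and $(w+c)^p-(w+c)=v$. The rest follows from the definitions.

By (i), $z\mapsto\alpha$, $t\mapsto\beta$ is well defined on $k[z,t]/(f)$. By (i) and (ii), its composites with $w\mapsto\gamma$ are the identity maps.
\end{proof}

\section{The algebras and their stable structure}\label{sec:stable}

\begin{definition}\label{def:A}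
Let $W=k[X_1,\dots,X_r]$, $r\ge1$, be a polynomial ring on which $G$ acts by $k$-algebra automorphisms, let $\eta\in W^G$ be a nonzero nonunit, let $q\ge2$, and put $h=\eta^q$. Extend the action to $W[z,t]$ by $g(z)=z+\chi(g)$ and $g(t)=t$. Define
\[
A(W,\eta,q)=W[z,t,y]\subset W[h^{-1}][z,t],\qquad y=f/h .
\]
\end{definition}

By Lemma~\ref{lem:line}(iii), $f$ is invariant, and so is $h$. Hence $A=A(W,\eta,q)$ is a $G$-stable domain, and $G$ fixes $y$ and $t$. It is a finitely generated domain of transcendence degree $r+2$ over $k$, so its Krull dimension is $r+2$. The polynomial $f$ is monic in $z$, hence divisible by no nonunit of $W$, so $h$ and $f$ are coprime in the factorial ring $W[z,t]$. The polynomial $hY-f$ is therefore primitive of degree $1$ over $W[z,t]$, and Gauss's lemma gives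
\begin{equation}\label{eq:pres}
A\cong W[y,z,t]/(hy-f).
\end{equation}

\begin{remark}\label{rem:coordinate}
The next proof uses that the curve $f=0$ is a line. On the other hand, a coordinate of the plane would not serve our purpose: if $f$ is replaced by a polynomial $f_1$ with $k[z,t]=k[f_1,\ell]$ for some $\ell$, then $W[z,t,f_1/h]=W[f_1/h,\ell]$ is a polynomial ring.
\end{remark}

\begin{theorem}\label{thm:A}
Let $A=A(W,\eta,q)$. There is a $G$-equivariant isomorphism of $W$-algebras
\[
A[\theta]\cong W\otimes k[z]_\chi\otimes k[u_1,u_2],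
\]
where $G$ fixes $\theta,u_1,u_2$. If $W\otimes k[z]_\chi$ is a projective object of $\mathfrak{Ts}$, then $A$ is a finitely generated projective object of $\mathfrak{Ts}$.
\end{theorem}

The idea is that, modulo $h$, the point $(z,t)$ lies on the line $f=0$, with parameter $\gamma(z,t)$. We lift this parameter to $A[\theta]$ with the help of $\theta$ and take the deviations of $z$ and $t$ from the line, divided by $h$, as new variables.

\begin{proof}
In the domain $A[\theta]$ put $w_1=\gamma(z,t)+h\theta$. By Lemma~\ref{lem:line}(ii) and $f=hy$,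
\[
z-\alpha(w_1)=hyq_1-\big(\alpha(\gamma+h\theta)-\alpha(\gamma)\big)\in hA[\theta],
\]
and likewise $t-\beta(w_1)=hyq_2-\big(\beta(\gamma+h\theta)-\beta(\gamma)\big)\in hA[\theta]$. So there are unique $u_1,u_2\in A[\theta]$ with
\[
z=\alpha(w_1)+hu_1,\qquad t=\beta(w_1)+hu_2 .
\]
Let $R=W[w_1,u_1,u_2]\subseteq A[\theta]$. Then $z,t\in R$. By Lemma~\ref{lem:line}(i),
\begin{align*}
hy&=f(z,t)\in f(\alpha(w_1),\beta(w_1))+hR=hR,\\
w_1-h\theta&=\gamma(z,t)\in\gamma(\alpha(w_1),\beta(w_1))+hR=w_1+hR .
\end{align*}
Dividing by $h$ in the domain $A[\theta]$, we get $y\in R$ and $\theta\in R$. Hence $R=A[\theta]$. Its transcendence degree over $k$ is $r+3$, and it is generated over $W$ by three elements, so $w_1,u_1,u_2$ are algebraically independent over $W$.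

By Lemma~\ref{lem:line}(iii), $g(w_1)=w_1+\chi(g)$, and $hu_1=z-\alpha(w_1)$ and $hu_2=t-\beta(w_1)$ are invariant. As $h$ is invariant and $A[\theta]$ is a domain, $u_1$ and $u_2$ are invariant. This is the asserted isomorphism, with $w_1$ in the role of $z\in k[z]_\chi$.

Now let $W\otimes k[z]_\chi$ be projective. By Lemma~\ref{lem:retract}(i), $A[\theta]$ is projective. The maps $A\hookrightarrow A[\theta]\to A$, the second given by $\theta\mapsto0$, are equivariant and compose to the identity, so $A$ is projective by Lemma~\ref{lem:retract}(ii). It is generated by $X_1,\dots,X_r,y,z,t$.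
\end{proof}

\section{Exponential maps}\label{sec:exp}

Let $R$ be a domain containing $k$.

\begin{definition}\label{def:exp}
An \emph{exponential map} on $R$ is a $k$-algebra homomorphism
\[
\varphi=\sum_{i\ge0}\varphi_i\tau^i\colon R\to R[\tau]
\]
with $\varphi_0=\mathrm{id}$ and $\varphi_j\varphi_i=\binom{i+j}{i}\varphi_{i+j}$ for all $i,j\ge0$. Put $R^\varphi=\{a\in R:\varphi(a)=a\}$, a $k$-subalgebra. The map $\varphi$ is \emph{nontrivial} if $R^\varphi\neq R$.
\end{definition}

The basic example is the translation $x_1\mapsto x_1+\tau$ on $k[x_1,\dots,x_N]$, fixing $x_2,\dots,x_N$. Here $\varphi_i(x_1^n)=\binom nix_1^{n-i}$, and the iteration rule is $\binom ni\binom{n-i}j=\binom{i+j}i\binom n{i+j}$. Comparing coefficients in $\varphi(ab)=\varphi(a)\varphi(b)$ gives the product rule $\varphi_i(ab)=\sum_{j}\varphi_j(a)\varphi_{i-j}(b)$.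

\begin{lemma}\label{lem:closed}
If $0\ne ab\in R^\varphi$, then $a,b\in R^\varphi$.
\end{lemma}

\begin{proof}
The product $\varphi(a)\varphi(b)=ab$ has $\tau$-degree $0$, and degrees add in $R[\tau]$. So $\varphi(a)$ and $\varphi(b)$ have degree $0$ and equal $\varphi_0(a)=a$ and $\varphi_0(b)=b$.
\end{proof}

The next lemma is a substitute, valid in characteristic $p$, for finding an element on which a one-parameter group acts by translation. Recall Lucas's theorem: if $m=\sum m_ip^i$ and $n=\sum n_ip^i$ in base $p$, then $\binom mn\equiv\prod\binom{m_i}{n_i}$ modulo $p$.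

\begin{lemma}\label{lem:structure}
Let $\varphi$ be nontrivial and let $F=\mathrm{Frac}(R^\varphi)$. Then $(R^\varphi\setminus0)^{-1}R=F[u]$ with $u$ transcendental over $F$, and $F\cap R=R^\varphi$.
\end{lemma}

\begin{proof}
Put $B=(R^\varphi\setminus0)^{-1}R$. The map $\varphi$ extends to an exponential map on $B$ by $\varphi(a/s)=\varphi(a)/s$, and $a/s$ is fixed exactly when $a$ is. So $B^\varphi=F$ and $F\cap R=R^\varphi$. The $\varphi_i$ are $F$-linear on $B$.

For $0\ne b\in B$ let $m(b)=\deg_\tau\varphi(b)$, so that $m(b)=0$ means $b\in F$. By the iteration rule,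
\begin{equation}\label{eq:iter}
\varphi(\varphi_i(b))=\sum_{j\ge i}\binom ji\varphi_j(b)\,\tau^{j-i}.
\end{equation}
Let $m=m(b)$. For $i=m$, \eqref{eq:iter} gives $0\ne\varphi_m(b)\in B^\varphi=F$. If $m>0$ and $p^\mu$ is the exact power of $p$ dividing $m$, then $\binom m{m-p^\mu}=\binom m{p^\mu}\not\equiv0$ modulo $p$ by Lucas, so \eqref{eq:iter} with $i=m-p^\mu$ shows $m(\varphi_{m-p^\mu}(b))=p^\mu$. Thus $p^\mu$ is again a value of $m(\cdot)$.

Let $n$ be the least positive value of $m(\cdot)$, attained at $u$. Applied to $u$, the last remark shows that $n$ is a power of $p$. Applied to any $b$ with $m(b)>0$, it shows that the exact power of $p$ dividing $m(b)$ is at least $n$, so $n\mid m(b)$.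

We show $b\in F[u]$ by induction on $m=m(b)$. The case $m=0$ is clear. For $m>0$, the coefficient of $\tau^m$ in $\varphi(u^{m/n})$ is $\varphi_n(u)^{m/n}$, and $\varphi_m(b)$ and $\varphi_n(u)$ are nonzero elements of $F$. Hence $b-\varphi_m(b)\varphi_n(u)^{-m/n}u^{m/n}$ is zero or has a smaller value of $m(\cdot)$, and it lies in $F[u]$ by induction.

Finally, $\varphi(u)$ has positive $\tau$-degree over the domain $B\supseteq F$, so it is transcendental over $F$. Applying $\varphi$ to an algebraic equation for $u$ over $F$ would give one for $\varphi(u)$; so $u$ is transcendental.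
\end{proof}

We will differentiate in $F[u]$. Set $\deg0=-\infty$.

\begin{lemma}\label{lem:der}
Let $F$ be a field of characteristic $p$ and $u$ a variable. If $s\in F[u]$ is not a $p$-th power in $F[u]$, there is a derivation $D$ of $F[u]$ with $Ds\ne0$ and $\deg_uDc\le\deg_uc$ for all $c\in F[u]$.
\end{lemma}

\begin{proof}
First let $a\in F\setminus F^p$; we find a derivation of $F$ that does not kill $a$. By Zorn's lemma there is a field $L$ with $F^p\subseteq L\subseteq F$ that is maximal subject to $a\notin L$. If $x\in F\setminus L$, then $x^p\in L$ gives $[L(x):L]=p$, and maximality gives $a\in L(x)$. As $[L(a):L]=p$ too, $L(a)=L(x)\ni x$. So $F=L(a)\cong L[T]/(T^p-a^p)$. The derivation $d/dT$ of $L[T]$ kills $T^p-a^p$, so it induces a derivation of $F$ with $a\mapsto1$.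

Both $d/du$ and the coefficientwise extension (with $Du=0$) of any derivation of $F$ do not raise degrees. If all of them kill $s$, then $s\in F[u^p]$, and each coefficient of $s$ is killed by all derivations of $F$, hence lies in $F^p$. So $s=\sum a_i^pu^{pi}=(\sum a_iu^i)^p$ is a $p$-th power.
\end{proof}

An arbitrary exponential map is hard to control. The next lemma replaces it by a homogeneous one on an associated graded ring. For a $\mathbb Z$-valued valuation $\nu$ on $\mathrm{Frac}(R)$, with $\nu(0)=\infty$, put $R_n=\{a\in R:\nu(a)\ge n\}$ and $\mathrm{gr}\,R=\bigoplus_{n\in\mathbb Z}R_n/R_{n+1}$. This is a domain. The \emph{symbol} of $0\ne a\in R$ is its class $\bar a\in R_{\nu(a)}/R_{\nu(a)+1}$.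

\begin{lemma}\label{lem:hom}
Let $\nu$ be a $\mathbb Z$-valued valuation on $\mathrm{Frac}(R)$, trivial on $k$. Suppose $R$ is generated by a finite set $\Sigma$ of nonzero elements such that every $0\ne a\in R$ is a $k$-linear combination of monomials in $\Sigma$ each of which has value at least $\nu(a)$. Then every nontrivial exponential map $\varphi$ on $R$ induces a nontrivial exponential map $\bar\varphi$ on $\mathrm{gr}\,R$ such that $\bar a\in(\mathrm{gr}\,R)^{\bar\varphi}$ whenever $0\ne a\in R^\varphi$.
\end{lemma}

\begin{proof}
Let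
\[
\delta=\min\Big\{\frac{\nu(\varphi_i(\sigma))-\nu(\sigma)}i:\ \sigma\in\Sigma,\ i\ge1,\ \varphi_i(\sigma)\ne0\Big\}.
\]
The set is finite because each $\varphi(\sigma)$ is a polynomial, and nonempty because $\varphi$ is nontrivial and $\Sigma$ generates $R$. By the product rule, $\nu(\varphi_i(m))\ge\nu(m)+i\delta$ for all monomials $m$ in $\Sigma$. By the hypothesis on $\Sigma$,
\begin{equation}\label{eq:delta}
\nu(\varphi_i(a))\ge\nu(a)+i\delta\qquad\text{for all }a\in R,\ i\ge0 .
\end{equation}
For $a\in R_n$ let $\bar\varphi_i(a+R_{n+1})$ be the class of $\varphi_i(a)$ in $R_{n+i\delta}/R_{n+i\delta+1}$ if $n+i\delta\in\mathbb Z$, and $0$ otherwise. In the second case $\nu(\varphi_i(a))>n+i\delta$, since $\nu$ takes integral values on nonzero elements. By \eqref{eq:delta} this is well defined, and it is $k$-linear; extend it additively to $\mathrm{gr}\,R$. For each $a$ only finitely many $\bar\varphi_i(a+R_{n+1})$ are nonzero, and $\bar\varphi_0=\mathrm{id}$.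

\emph{Multiplicativity.} Let $a\in R_n$ and $b\in R_m$, let bars denote the classes of $a$, $b$, $ab$ in degrees $n$, $m$, $n+m$, and consider $\varphi_i(ab)=\sum_j\varphi_j(a)\varphi_{i-j}(b)$. If $n+m+i\delta\notin\mathbb Z$, then $\bar\varphi_i(\overline{ab})=0$, and for no $j$ are $n+j\delta$ and $m+(i-j)\delta$ both integers, so every product $\bar\varphi_j(\bar a)\bar\varphi_{i-j}(\bar b)$ is $0$. If $n+m+i\delta\in\mathbb Z$, then for each $j$ either both numbers are integers, and the class of $\varphi_j(a)\varphi_{i-j}(b)$ in degree $n+m+i\delta$ is the product of the two classes; or neither is, and then $\nu(\varphi_j(a)\varphi_{i-j}(b))>n+m+i\delta$, so this term contributes $0$ on both sides.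

\emph{Iteration rule.} Let $a\in R_n$. If $n+(i+j)\delta\notin\mathbb Z$, then $\bar\varphi_j\bar\varphi_i$ and $\bar\varphi_{i+j}$ both vanish on the class of $a$. Let $n+(i+j)\delta\in\mathbb Z$. If $n+i\delta\in\mathbb Z$, the rule for $\varphi$ passes to classes. If $n+i\delta\notin\mathbb Z$, then $\bar\varphi_i$ vanishes on the class of $a$; and by \eqref{eq:delta} the element $\binom{i+j}i\varphi_{i+j}(a)=\varphi_j(\varphi_i(a))$ is zero or has value at least $\nu(\varphi_i(a))+j\delta>n+(i+j)\delta$, so its class is $0$ as well.

If $(\sigma,i)$ attains the minimum $\delta$, then $\bar\varphi_i(\bar\sigma)\ne0$, so $\bar\varphi$ is nontrivial. If $0\ne a\in R^\varphi$, then $\varphi_i(a)=0$ for $i\ge1$, so $\bar a$ is fixed.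
\end{proof}

\section{Non-polynomiality}\label{sec:nonpoly}

For the pair $(W,\eta)$ of Definition~\ref{def:A} consider the condition:

\medskip
\noindent\textbf{(H)} \emph{For every irreducible factor $\pi$ of $\eta$, the $k$-algebra $W/\pi W$ is generated by the images of the irreducible factors of $\eta$ that are not associated to $\pi$.}
\medskip

For $W=k[x]$ and $\eta=x$ it says that $k[x]/(x)=k$ is generated by the empty set, which is true.

\begin{theorem}\label{thm:B}
If {\rm(H)} holds, then $A(W,\eta,q)$ is not a polynomial ring over $k$.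
\end{theorem}

\begin{remark}
Some such condition is needed. Let $W=k[x_1,x_2]$ with trivial action and $\eta=x_1$. Then $W/x_1W=k[x_2]$ is not generated by the empty set, so (H) fails. Here $A(k[x_1,x_2],x_1,q)=A(k[x_1],x_1,q)[x_2]$, which is a polynomial ring by Theorem~\ref{thm:A} with $\theta=x_2$.
\end{remark}

The proof follows Section~\ref{sec:small}, with two changes. Since $\eta$ may have several irreducible factors, the valuation $\mathrm{ord}_x$ is replaced by $\mathrm{ord}_\pi$ for a factor $\pi$ that depends on the fixed element $b$. And since $W/\pi W$ may be larger than $k$, we must show at the end that its elements are fixed; this is what (H) is for.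

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose (H) holds and $A=A(W,\eta,q)$ is a polynomial ring. The action of $G$ plays no role in this proof.

\paragraph{Step 1: a fixed element outside $W[z,t]$.}
Put $P=W[z,t]$ and $K=k(X_1,\dots,X_r)=\mathrm{Frac}\,W$. As $f$ is monic in $z$ of degree $p^3$, repeated division by $f$ shows that the elements $\mu_lf^i$ form a $k$-basis of $k[z,t]$, where $i\ge0$ and $\mu_l$ runs over the monomials $z^at^c$ with $0\le a<p^3$. They also form a $W$-basis of $P$ and a $K$-basis of $K[z,t]$. Since $f^iy^j=h^iy^{i+j}$, every $a\in A$ can be written as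
\begin{equation}\label{eq:nf}
a=\sum_{i,l}c_{il}\,\mu_l\,y^i=\sum_{i,l}(c_{il}h^{-i})\,\mu_lf^i,\qquad c_{il}\in W .
\end{equation}
The second form shows that the $c_{il}$ are unique, and that $a\in P$ if and only if all $c_{il}h^{-i}$ lie in $W$. In particular $y=h^{-1}f\notin P$, because $h$ is not a unit.

The number of variables of $A$ is $r+2\ge3$. Each variable is fixed by the translation of another one, so $A$ is generated by the rings $A^\varphi$ with $\varphi$ nontrivial. As $A\not\subseteq P$, there are a nontrivial exponential map $\varphi$ on $A$ and an element $b\in A^\varphi\setminus P$.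

\paragraph{Step 2: the valuation.}
For a prime element $\pi$ of $W$ let $\nu$ be the Gauss extension of $\mathrm{ord}_\pi$ from $K$ to $K(z,t)$: on $K[z,t]$ it is the minimum of $\mathrm{ord}_\pi$ over the coefficients. Equivalently, for $a\in K[z,t]$ we have $\nu(a)\ge n$ if and only if $a\in\pi^nW_{(\pi)}[z,t]$. So the coefficients may be taken with respect to any $k$-basis of $k[z,t]$, and for $0\ne a\in A$ as in \eqref{eq:nf},
\begin{equation}\label{eq:val}
\nu(a)=\min_{i,l}\big(\mathrm{ord}_\pi(c_{il})-i\,\mathrm{ord}_\pi(h)\big).
\end{equation}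
As $b\notin P$, some coefficient $c_{il}h^{-i}$ of $b$ is not in $W$. Hence there is an irreducible factor $\pi$ of $h$, that is, of $\eta$, with $\nu(b)<0$. Fix this $\pi$ and write $\eta=\pi^s\eta_1$ with $s\ge1$ and $\pi\nmid\eta_1$. Then $\nu(y)=-qs$.

\paragraph{Step 3: the associated graded ring.}
Let $\overline W=W/\pi W$ and $\kappa=\mathrm{Frac}\,\overline W$. Sending the class of $a$ in $A_n/A_{n+1}$ to $(a\pi^{-n}\bmod\pi)\,\bar\pi^{\,n}$ identifies $\mathrm{gr}\,A$ with a subring of $\kappa[z,t][\bar\pi^{\pm1}]$, where $\bar\pi,z,t$ are algebraically independent over $\kappa$. The symbols of $\eta$ and $y$ are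
\[
\bar\eta=\bar\pi^{\,s}\bar\eta_1\quad(0\ne\bar\eta_1\in\overline W),\qquad \bar y=f/\bar\eta^{\,q}.
\]
By \eqref{eq:val}, the symbol of an element $a$ of value $n$ is
\begin{equation}\label{eq:symbol}
\bar a=\sum\bar c_{il}\,\mu_l\,\bar y^{\,i},\qquad \bar c_{il}\in\overline W\bar\pi^{\,j},\quad j=\mathrm{ord}_\pi(c_{il})=n+qsi\ge0,
\end{equation}
summed over the pairs $(i,l)$ attaining the minimum in \eqref{eq:val}, where $\bar c_{il}$ is the symbol of $c_{il}$. Since $\overline W$ (in degree $0$), $\bar\pi$, $z$, $t$ and $\bar y$ all occur in $\mathrm{gr}\,A$, we get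
\[
\mathrm{gr}\,A=\overline W[\bar\pi,z,t,\bar y].
\]

Lemma~\ref{lem:hom} applies with $\Sigma=\{X_1,\dots,X_r,\pi,y,z,t\}$. Indeed, given $a$ as in \eqref{eq:nf}, write each nonzero $c_{il}$ as $\pi^jc_{il}'$ with $j=\mathrm{ord}_\pi(c_{il})$, and expand $c_{il}'\in W$ into monomials in $X_1,\dots,X_r$. Monomials in $X_1,\dots,X_r,z,t$ have value $\ge0$, so all resulting monomials in $\Sigma$ have value at least $j-qsi\ge\nu(a)$. We obtain a nontrivial exponential map $\bar\varphi$ on $\mathrm{gr}\,A$ that fixes $\bar b$.

\paragraph{Step 4: $\bar y$ is fixed.}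
Let $n=\nu(b)<0$. The condition $n+qsi\ge0$ in \eqref{eq:symbol} forces $i\ge1$ in every term of $\bar b$. So $\bar b\neq0$ is divisible by $\bar y$ in $\mathrm{gr}\,A$, and Lemma~\ref{lem:closed} gives $\bar y\in(\mathrm{gr}\,A)^{\bar\varphi}$.

\paragraph{Step 5: degrees.}
By Lemma~\ref{lem:structure}, with $F=\mathrm{Frac}((\mathrm{gr}\,A)^{\bar\varphi})$,
\[
\mathrm{gr}\,A\subseteq F[u]\subseteq\mathrm{Frac}(\mathrm{gr}\,A)\subseteq\kappa(\bar\pi,z,t),\qquad \bar y\in F .
\]
In $F[u]$ we have the equation
\begin{equation}\label{eq:key}
\bar y\,\bar\eta^{\,q}=f(z,t)=\rho^{\,p}-t .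
\end{equation}
Let $\deg=\deg_u$, $d=\deg t\ge0$ and $\xi=\deg\bar\eta\ge0$. The element $t$ is not a $p$-th power in $\kappa(\bar\pi,z)(t)$, so it is not one in $F[u]$. Let $D$ be a derivation as in Lemma~\ref{lem:der} with $Dt\ne0$. Since $D(\rho^p)=0$, applying $D$ to \eqref{eq:key} gives
\begin{equation}\label{eq:D1}
-Dt=\bar\eta^{\,q-1}\big(\bar\eta\,D\bar y+q\,\bar y\,D\bar\eta\big).
\end{equation}
So $\bar\eta^{\,q-1}$ divides $Dt\ne0$ in $F[u]$, and $(q-1)\xi\le\deg Dt\le d$. As $q\ge2$, it follows that $q\xi\le2(q-1)\xi\le2d$. By \eqref{eq:key} and $\deg\bar y=0$,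
\[
p\deg\rho=\deg(\bar y\,\bar\eta^{\,q}+t)\le\max(q\xi,d)\le2d,\qquad\text{so}\quad \deg\rho\le\frac{2d}p\le d .
\]
On the other hand $\rho=\zeta^p-t^{p(p+1)}+t^{p+1}$ gives
\begin{equation}\label{eq:D2}
D\rho=(p+1)t^p\,Dt=t^p\,Dt\ne0 .
\end{equation}
Hence $pd\le\deg D\rho\le\deg\rho\le d$, and therefore $d=0$.

\paragraph{Step 6: everything is fixed.}
From $d=0$ we get $\xi=0$ and $\deg\rho\le0$, so $t,\bar\eta,\rho\in F$. Then $z^{p^2}-z^p=\zeta^p=\rho+t^{p(p+1)}-t^{p+1}$ lies in $F$. If $\deg z$ were positive, the left side would have degree $p^2\deg z>0$; so $z\in F$. By Lemma~\ref{lem:structure}, $z,t,\bar\eta\in F\cap\mathrm{gr}\,A=(\mathrm{gr}\,A)^{\bar\varphi}$. Now $\bar\eta=\bar\pi^{\,s}\bar\eta_1\ne0$, and $\bar\eta_1$ is, up to a constant in $k^\times$, a product of residues in $\overline W$ of the irreducible factors of $\eta$ not associated to $\pi$, each of them occurring. By Lemma~\ref{lem:closed}, $\bar\pi$ and all these residues are fixed. By (H) the residues generate $\overline W$. Hence $\overline W[\bar\pi,z,t,\bar y]=\mathrm{gr}\,A$ is fixed, contradicting the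 nontriviality of $\bar\varphi$.
\end{proof}

\begin{remark}
The hypotheses enter as follows. The condition $q\ge2$ makes \eqref{eq:D1} informative: for $q=1$ the divisibility by $\bar\eta^{\,q-1}$ says nothing. The exponent $p+1$ in $\rho$ is prime to $p$, so that $t^{p+1}$ survives in \eqref{eq:D2}, and large enough for \eqref{eq:D2} to contradict $\deg\rho\le d$ when $d>0$. Condition (H) is used only in the last step, to pass from $\bar\eta$ to all of $\overline W$.
\end{remark}

\section{Proofs of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:C}]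
Take $W=D_k$, a polynomial ring in $r=|G|-1\ge1$ variables, $\eta=\prod_{g\in G}X_g$ and $q=2$. The group permutes the $X_g$, so $\eta\in W^G$. Omitting any one $X_g$ leaves a system of variables of $D_k$. Hence every $X_g$ is irreducible. No two are associated: if $|G|\ge3$, any two belong to a common system of variables, and if $|G|=2$, they are $X$ and $1-X$ in $k[X]$. The ring $D_k/(X_{g_0})$ is generated by the images of the $X_g$ with $g\ne g_0$. So (H) holds, and $A(D_k,\eta,2)$, which is the algebra of the theorem by \eqref{eq:pres}, is not a polynomial ring by Theorem~\ref{thm:B}. By Corollary~\ref{cor:inputs}, $D_k\otimes k[z]_\chi$ is projective, so Theorem~\ref{thm:A} shows that $A$ is a finitely generated projective object. Its dimension is $r+2=|G|+1$. By Proposition~\ref{prop:retracts} it is an equivariant retract of some $D_k^{\otimes m}$.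

For $G=\mathbb Z/p$ take $W=k[x]$ with trivial action, $\eta=x$, $q=2$, and let $\chi$ take the value $1$ on the chosen generator. Then (H) holds because $W/(x)=k$, and $k[x]\otimes k[z]_\chi$ is projective by Corollary~\ref{cor:inputs}. Theorems~\ref{thm:A} and~\ref{thm:B} apply again, and the dimension is $r+2=3$.
\end{proof}

For instance, for $G=\mathbb Z/2$ and $k=\mathbb F_2$ the ring
\[
\mathbb F_2[x,y,z,t]\big/\big(x^2y+(z^2+z)^4+t^{12}+t^6+t\big),\qquad z\mapsto z+1,
\]
with $x,y,t$ fixed, is a finitely generated projective object that is not a polynomial ring.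

\begin{proof}[Proof of Theorem~\ref{thm:D}]
(i) For $j\ge0$ take $W=D_k\otimes k[x_1,\dots,x_j]$ with the $x_i$ fixed by $G$, and
\[
\eta=\prod_{g\in G}X_g\cdot\prod_{i=1}^jx_i,\qquad q=2 .
\]
The $X_g$ and $x_i$ are pairwise non-associated primes of $W$. Modulo any one of them the remaining ones generate the quotient: modulo $X_{g_0}$ as in the previous proof, and modulo $x_i$ because the $X_g$ together with the other $x_{i'}$ generate. So (H) holds. By Corollary~\ref{cor:inputs}, $W\otimes k[z]_\chi$ is projective. Theorems~\ref{thm:A} and~\ref{thm:B} give a finitely generated projective object of dimension $|G|+1+j$ that is not a polynomial ring.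

If $G=\mathbb Z/p$, take for $j\ge1$ also $W=k[x_1,\dots,x_j]$ with trivial action, $\eta=x_1\cdots x_j$ and $q=2$. Modulo $x_i$ the other variables generate, so (H) holds; and $W\otimes k[z]_\chi$ is projective by Corollary~\ref{cor:inputs}. The dimension is $j+2$.

(ii) Let $A=A(W,\eta,q)$ be one of these objects and $k'/k$ a field extension. By \eqref{eq:pres}, $A\otimes_kk'\cong A(W\otimes_kk',\eta,q)$. The listed factors of $\eta$ remain pairwise non-associated primes over $k'$, and (H) holds by the same argument. So $A\otimes_kk'$ is not a polynomial ring over $k'$ by Theorem~\ref{thm:B}.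

Put $B=W\otimes k[z]_\chi\otimes k[u_1]$ with $u_1$ fixed by $G$. It is a polynomial ring, and it is projective by Lemma~\ref{lem:retract}(i). Theorem~\ref{thm:A}, with $u_2$ in the role of the new variable on the right-hand side, gives $A[\theta]\cong B[\theta]$ in $\mathfrak{Ts}$. But $A\not\cong B$ even as $k$-algebras, since $A$ is not a polynomial ring.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FW}
Peter Fleischmann and Chris Woodcock,
\emph{Non-linear Group Actions with Polynomial Invariant Rings and a Structure Theorem for Modular Galois Extensions},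
arXiv:1011.5149 (2010).
\end{thebibliography}

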